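# Graphs of minimum degree two on which the domination game lasts longer than half the vertices

## 1. Legal moves, positions and the number $\gamma_g$

All graphs are finite and have no isolated vertices. We write $n$ for the number of vertices, $\delta(G)$ for the minimum degree, and $N[v]$ for the closed neighborhood of $v$, that is, $v$ together with its neighbors.

**Definition (domination game).** Two players, Dominator and Staller, alternately select vertices of $G$, and Dominator moves first. A vertex is *dominated* if it or one of its neighbors has been selected by either player. Each selected vertex must increase the number of dominated vertices. The game ends once all vertices are dominated. Dominator wants few moves and Staller wants many. The *game domination number* $\gamma_g(G)$ is the number of moves played when Dominator moves first and both play optimally.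

We call dominated vertices *blue* and the others *white*. Selecting $v$ is *legal* exactly when $N[v]$ contains a white vertex. A selected vertex is never legal again. If a white vertex exists, a legal move exists, since one may select that white vertex.

*Example.* On the cycle $C_5$ the first move makes three consecutive vertices blue and leaves two adjacent white vertices $x,x'$. Name the cycle $u,x,x',u',w$ in order. Staller selects $u$. Its only white neighbor is $x$, so $x'$ stays white and a third move is needed. No line lasts longer, because each of Staller's and Dominator's moves makes at least one of $x,x'$ blue. So $\gamma_g(C_5)=3$.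

**Definition (position, $\mu_D$, $\mu_S$).** A *position* $P$ is what is reached after some sequence of legal moves, no matter who made them. Let $\mu_D(P)$ and $\mu_S(P)$ be the number of remaining moves under optimal play when Dominator, respectively Staller, is to move.

If no vertex is white, both numbers are $0$. Otherwise, writing $P+v$ for the position after $v$ is selected,
$$\mu_D(P)=1+\min_v \mu_S(P+v),\qquad \mu_S(P)=1+\max_v\mu_D(P+v),\tag{1}$$
over legal $v$. Hence a lower bound on $\mu_D$ must handle every move of Dominator, while a lower bound on $\mu_S$ needs only one good move of Staller. For upper bounds the roles are exchanged.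

*Example.* In $C_5$ after one move we have $\mu_D=1$ (select $x$, which dominates both $x$ and $x'$) and $\mu_S=2$. The same two white vertices are worth one move or two, depending on who gets there first. This small difference drives everything below.

## 2. Does minimum degree two force $\gamma_g\le\lceil n/2\rceil$?

For every graph on $n$ vertices without isolated vertices, $\gamma_g(G)\le 3n/5$ is known. Cycles behave better: for every $n\not\equiv3\pmod4$, it is known that $\gamma_g(C_n)=\lceil n/2\rceil$. Does minimum degree two always let Dominator finish within half as many moves as there are vertices, rounded up?

**Conjecture.** Let $G$ be a graph with $\delta(G)\ge2$. Then $\gamma_g(G)\le\lceil\frac12 n\rceil$.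

The problem is taken from Julien Portier and Leo Versteegen, "Progress towards the 1/2-Conjecture for the domination game", arXiv:2301.05202 (2023). We shall prove that the conjecture is false.

First, some cases by hand. On $C_3$ the game lasts one move. On $C_4$ the first move leaves one white vertex, so the game lasts two moves. On $C_5$ it lasts $3=\lceil5/2\rceil$ moves. On $C_6$, with vertices $1,\dots,6$, selecting $1$ leaves $3,4,5$ white. If Staller selects $2$ (dominating $3$), Dominator selects $4$ and the game ends. By symmetry her other choices are $3$ (dominating $3,4$, after which one move remains) and $4$ (which ends the game). So $\gamma_g(C_6)=3$.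

The cycle $C_5$ looks promising, since $3>5/2$. Can one gain by taking two copies? Here $n=10$, so we would need $6$ moves. Dominator's first move leaves one full cycle and one white pair. Staller has three kinds of answers.

* She dominates one vertex of the pair. Dominator then selects the single white vertex that is left, Staller must open the full cycle, and Dominator takes both vertices of the new pair. Total: $5$.
* She takes both vertices of the pair. Dominator starts a fresh $C_5$. Total: $2+3=5$.
* She opens the second cycle, leaving two pairs. Dominator takes one pair entirely, and the other lasts two moves with Staller to move. Total: $5$. (If he instead dominates only one vertex of a pair, Staller does the same in the other pair, and two single vertices remain. Total: $6$.)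

So $\gamma_g(2C_5)=5=n/2$. In the first line Staller did win an extra move, but the single vertex left over served Dominator as a waiting move, and Staller then had to open the other cycle herself. If we want to use five-cycles, Staller needs waiting moves too.

## 3. Hubs with five-cycles attached

The remedy is to hang each five-cycle on an extra vertex, a hub, and to tie hubs together by a few more vertices.

**Definition (the construction).** Let $Y,B$ be disjoint finite sets. Elements of $B$ are called *hubs*. On $X=Y\cup B$ take a graph such that

* $Y$ is independent, and every hub has at most one neighbor in $Y$, denoted $y(b)$ if it exists;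
* every $y\in Y$ has at least three *private* hubs, that is, hubs whose only neighbor in $X$ is $y$;
* adjacencies between non-private hubs are arbitrary, except that hubs without any neighbor in $X$ are excluded.

For each $b\in B$ add a new 5-cycle $c_bp_bq_br_bs_bc_b$ and the edge $bc_b$. The hub $b$ together with its 5-cycle is a *unit*. Let $m=|B|$.

Each unit has six vertices, so $n=6m+|Y|$. The vertices $p_b,q_b,r_b,s_b$ have degree $2$, $c_b$ has degree $3$, private hubs have degree $2$, other hubs have degree at least $1+1=2$, and each $y$ has degree at least $3$. So $\delta(G)=2$.

*Example.* For $k\ge1$ let $T_k$ be the graph with $Y=\{y\}$ and exactly $k$ hubs, each adjacent in $X$ only to $y$. It has $6k+1$ vertices and satisfies the construction when $k\ge3$. In $T_3$ the vertex $y$ has three neighbors $b_1,b_2,b_3$, each carrying a five-cycle, and $n=19$. Disjoint unions of graphs from the construction are again in it.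

*Example with non-private hubs.* For $t\ge2$ let $Y=\{y_1,\dots,y_t\}$, where each $y_i$ has three private hubs and one further hub $b_i$, and let $b_1,\dots,b_t$ be pairwise adjacent. This graph is connected, with $m=4t$ and $n=25t$.

**Theorem 1.** Every $G$ from the construction satisfies $\gamma_g(G)\ge 3m+|Y|=\dfrac{n+|Y|}2$.

**Theorem 2.** If $G$ is a disjoint union of $T_{k_1},\dots,T_{k_t}$ with all $k_i\ge1$, then $\gamma_g(G)\le\sum_i(3k_i+1)$. Hence equality holds if all $k_i\ge3$.

The last sentence follows from Theorem 1, since there $3m+|Y|=\sum_i(3k_i+1)$.

In words: each six-vertex unit is worth $3$ moves, exactly half its size, while each single vertex $y$ is worth a whole move rather than half of one. A single $T_3$ has value $10=\lceil19/2\rceil$, so rounding hides the gain. For two copies $n=38$ and the value is $20>19$, so **the conjecture is false** once both theorems (in fact, Theorem 1 alone) are proved.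

## 4. The types of a unit and their weights

We now record what can happen inside one unit. We drop the index $b$ and write the cycle in order as $c,p,q,r,s$.

**Definition (type, weight).** The *type* of a unit is the set of white vertices of its 5-cycle. The types we shall meet, with their *weights*, are

* $F$: all five vertices, weight $3$;
* $Q=\{p,q,r,s\}$, weight $2$;
* $R_2$: two adjacent cycle vertices, weight $1$;
* $R_1$: one cycle vertex, weight $1$;
* $\varnothing$, weight $0$.

*Example.* In $T_3$, after $b_1$ is selected, the first unit has type $Q$. If instead $c_{b_1}$ is selected first, its type is $\{q,r\}$, an $R_2$.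

The neighbors of cycle vertices lie in the unit, so the type changes only when $b$ is selected (which can only remove $c$) or a cycle vertex is selected (which removes its closed neighborhood in the cycle). We go through the types.

From $F$: selecting $b$ gives $Q$. Selecting $c,p,q,r,s$ leaves $\{q,r\},\{r,s\},\{s,c\},\{c,p\},\{p,q\}$ respectively, always an $R_2$.

From $Q$: selecting $c,p,s$ leaves $\{q,r\},\{r,s\},\{p,q\}$; selecting $q,r$ leaves $\{s\},\{p\}$. The hub changes nothing.

From $R_2=\{x,x'\}$, with cycle $u,x,x',u',w$: selecting $x$ or $x'$ leaves $\varnothing$, selecting $u$ or $u'$ leaves one vertex, and $w$ changes nothing. Selecting $b$ removes $c$ if $c$ belongs to the pair, leaving one vertex, and otherwise changes nothing.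

From $R_1$: the type becomes $\varnothing$ or is unchanged.

So, starting from $F$, only the listed types occur. Let $\mathcal B$ be the total weight of all units and $\beta$ the number of units of type $R_2$. A move inside a unit changes $(\mathcal B,\beta)$ by one of the following amounts $(\Delta\mathcal B,\Delta\beta)$:
$$
\begin{array}{c|l|c}
\text{row}&\text{transition}&(\Delta\mathcal B,\Delta\beta)\\ \hline
\text{a}&\text{unchanged}&(0,0)\\
\text{b}&R_1\to\varnothing,\ Q\to R_1,\ F\to Q&(-1,0)\\
\text{c}&R_2\to R_1&(0,-1)\\
\text{d}&R_2\to\varnothing&(-1,-1)\\
\text{e}&Q\to R_2&(-1,+1)\\
\text{f}&F\to R_2&(-2,+1)
\end{array}\tag{2}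
$$

A move that lowers $\mathcal B$ by one is neutral. Row c is a free move, good for Staller. Row f removes two units of weight in one move, good for Dominator, but it creates a pair on which row c becomes possible. The hub provides the waiting move that $2C_5$ lacked: in a full unit Staller can play $F\to Q$, which costs exactly one and creates no pair.

We shall use these identities, valid for every integer $s$:
$$\lceil s/2\rceil=\lfloor (s+1)/2\rfloor,\quad \lceil (s-1)/2\rceil=\lfloor s/2\rfloor,\quad \lceil (s+1)/2\rceil=\lfloor s/2\rfloor+1.\tag{3}$$

## 5. Splitting every opened unit at once fails on $T_3$

Let $\lambda$ be the number of white $y\in Y$. Initially $\mathcal B+\lambda=3m+|Y|$, the bound of Theorem 1. The natural plan is to let Staller reply locally so that $\mathcal B+\lambda$ never falls faster than one per move. When Dominator opens a full unit, $F\to R_2$, she splits the pair at once, $R_2\to R_1$: two moves, two units of weight.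

This rule loses on $T_3$, where the target is $10$. Dominator selects $c_{b_1}$, leaving $\{q,r\}$ there, and Staller splits, with $p_{b_1}$ or $s_{b_1}$. Dominator selects $c_{b_2}$ and Staller splits again. Both $b_1$ and $b_2$ are now blue. Dominator then selects $b_3$, which makes the third unit $F\to Q$ and also dominates $y$. After these five moves the types are $R_1,R_1,Q$, so $\mathcal B=4$, and every vertex outside the five-cycles is blue. From now on every legal move changes a type. Whenever Staller plays $Q\to R_2$, Dominator takes both vertices of the pair; otherwise he plays $R_1\to\varnothing$ or $Q\to R_1$. Thus every remaining move lowers $\mathcal B$ by at least one, and at most four moves remain. The game lasts at most $9$ moves.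

The loss happened at $b_3$: one move lowered $\mathcal B$ by one and $\lambda$ by one, and Staller had no move at $y$ left, because all its hubs were already blue. If two private hubs of $y$ had still been white, she could have selected the blue vertex $y$ just to dominate them, which is a free move. So she should prevent the private hubs of a white $y$ from turning blue one at a time.

The idea is to answer an opening by $c_b,p_b$ or $s_b$ next to a white $y$ not by splitting but by selecting the hub $b$ herself. This gives up the unit of $\lambda$ at $y$ immediately, and the single count $\mathcal B+\lambda$ is then one short: the two moves lowered it by $2+1=3$. In exchange two free moves are available to Staller: splitting the pair, and selecting the blue $y$. Dominator, to move, can spoil only one of them. So pairs and such vertices $y$ should be counted together, each worth half a move, rounded in favor of the player to move. An opening by $q_b$ or $r_b$ leaves $c_b$ white, and there she can still split, in the way that leaves exactly $\{c_b\}$.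

## 6. Hot vertices, admissible positions, and the lower bound

**Definition (hot).** A vertex $y\in Y$ is *hot* if it is blue and has at least two white private hubs. Let $\eta$ be the number of hot vertices and put $\sigma=\beta+\eta$.

*Example.* In $T_3$, after $b_1$ is selected, $y$ is blue and $b_2,b_3$ are white, so $y$ is hot. Selecting $y$ is then legal and dominates only $b_2,b_3$; no weight is lost.

**Definition (admissible).** A position is *admissible* if for every white $y\in Y$ all private hubs of $y$ are white, and every hub $b$ adjacent to $y$ is unselected and has type $F$ or $\{c_b\}$.

*Example.* In $T_3$ the initial position is admissible, and so is the position after $q_{b_1},r_{b_1}$, where the first unit has type $\{c_{b_1}\}$. The position after $c_{b_1}$ alone is not admissible: $y$ is white, but $b_1$ is blue and its unit has type $\{q,r\}$.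

**Proposition 3.** For every admissible position,
$$\mu_D\ge \mathcal B+\lambda+\lfloor\sigma/2\rfloor,\tag{4}$$
$$\mu_S\ge \mathcal B+\lambda+\lceil\sigma/2\rceil.\tag{5}$$

Initially $\mathcal B=3m$, $\lambda=|Y|$, $\sigma=0$, so (4) gives Theorem 1. The proof is by induction on the number of white vertices, for (4) and (5) simultaneously. If no vertex is white, both right-hand sides are $0$. Now let some vertex be white, and assume (4) and (5) for all admissible positions with fewer white vertices. Every legal move lowers the number of white vertices.

**Step 1. What a move can affect.** We first list the side effects of each kind of move, so that later only the intended changes need discussion.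

A hub adjacent to another hub is not private. Hence a move in the unit of $b$ can affect, among all $y\in Y$ and all private hubs, only $y(b)$ and, if $b$ is private, $b$ itself. It also affects the type of this unit and possibly the colors of non-private hubs, but the color of a non-private hub enters neither $\lambda$, $\eta$ nor admissibility. In particular such a move does not disturb the admissibility condition at any white $y'\ne y(b)$, since the hubs adjacent to $y'$ lie in other units.

Selecting $y\in Y$ changes no type. It affects only $y$ and the colors of its hubs. Afterwards $y$ is blue with no white private hub, so it is not hot. Private hubs of another $y'$ are not adjacent to $y$, so the status of $y'$ is unchanged and admissibility is kept.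

Finally, a blue $y$ that is not hot never becomes hot, since its number of white private hubs cannot grow.

**Step 2. Staller to move: proof of (5).** We exhibit one good move of Staller and apply (4) afterwards.

*If $\beta\ge1$.* Take an $R_2$ pair $\{x,x'\}$ with consecutive cycle vertices $u,x,x',u'$. The vertices $u,u'$ are distinct, and each dominates exactly one of $x,x'$. Staller selects one of them different from $c$, so nothing outside the cycle is affected, and the unit goes $R_2\to R_1$. By admissibility the hub of this unit is not adjacent to a white $y$, since its type was $R_2$. So the position stays admissible. Only $\sigma$ changed, by $-1$, and by (4)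
$$\mu_S\ge 1+\mathcal B+\lambda+\lfloor(\sigma-1)/2\rfloor=\mathcal B+\lambda+\lfloor(\sigma+1)/2\rfloor=\mathcal B+\lambda+\lceil\sigma/2\rceil .$$

*If $\beta=0$ and $\eta\ge1$.* Staller selects a hot $y$, which is legal because it has white private hubs. By Step 1, $\eta$ drops by $1$, nothing else in the count changes, and the position stays admissible. The same computation applies.

*If $\sigma=0$ and $\lambda\ge1$.* Staller selects a white $y$. Then $\lambda$ drops by $1$, $\mathcal B$ and $\sigma$ do not change, and (4) gives $\mu_S\ge1+\mathcal B+(\lambda-1)=\mathcal B+\lambda$.

*If $\sigma=\lambda=0$ and $\mathcal B>0$.* No unit has type $R_2$, so some unit has type $R_1$, $Q$ or $F$. Staller plays one of these: the white vertex of an $R_1$ unit ($R_1\to\varnothing$); $p$ in a $Q$ unit ($Q\to R_2$); $b$ in an $F$ unit ($F\to Q$; here $b$ is unselected and legal because $c_b$ is white). Each lowers $\mathcal B$ by $1$. All $y$ are blue and none is hot, so admissibility is vacuous and $\eta$ stays $0$. Since $\lfloor\sigma/2\rfloor\ge0$ in any case, (4) gives $\mu_S\ge1+(\mathcal B-1)=\mathcal B$.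

*If $\sigma=\lambda=\mathcal B=0$.* The right-hand side of (5) is $0$.

**Step 3. Dominator to move: the cases.** For (4) we must treat every legal move $v$ of Dominator. Put $\tau=\mathcal B+\lambda+\lfloor\sigma/2\rfloor$, with values taken before $v$. We show that in each case the total number of moves, including $v$, is at least $\tau$. Either we apply (5) right after $v$, or we let Staller make one prescribed reply and apply (4). The cases are: $v\in Y$ (Step 4); $v$ in the unit of $b$ while $y(b)$ does not exist or is blue (Steps 5 and 6); $v$ in the unit of $b$ while $y(b)$ is white (Step 7).

**Step 4. Dominator selects $y\in Y$.** Here we check that this costs him enough. By Step 1 the position stays admissible and $\mathcal B,\beta$ are unchanged. If $y$ was white, $\lambda$ drops by $1$ and $\sigma$ is unchanged, so by (5) the total is at least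
$$1+\mathcal B+(\lambda-1)+\lceil\sigma/2\rceil\ge\tau .$$
If $y$ was blue, $\eta$ drops by at most $1$, and the total is at least $1+\mathcal B+\lambda+\lceil(\sigma-1)/2\rceil=1+\mathcal B+\lambda+\lfloor\sigma/2\rfloor\ge\tau$.

**Step 5. Move in a unit, no change at $Y$.** Suppose $y(b)$ does not exist, or $y(b)$ is blue and its hot or non-hot status is not changed by $v$. This step shows that the half-weights absorb every row of (2). By Step 1 the position stays admissible and $\lambda,\eta$ are unchanged. By (5) the total is at least
$$1+\mathcal B+\Delta\mathcal B+\lambda+\lceil(\sigma+\Delta\beta)/2\rceil .$$
This is at least $\tau$ if $1+\Delta\mathcal B+\lceil(\sigma+\Delta\beta)/2\rceil\ge\lfloor\sigma/2\rfloor$. By (3), the left sides are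
$$
\begin{array}{c|l}
\text{row}&1+\Delta\mathcal B+\lceil(\sigma+\Delta\beta)/2\rceil\\ \hline
\text{a}&1+\lceil\sigma/2\rceil\\
\text{b}&\lceil\sigma/2\rceil\\
\text{c}&1+\lceil(\sigma-1)/2\rceil=1+\lfloor\sigma/2\rfloor\\
\text{d}&\lceil(\sigma-1)/2\rceil=\lfloor\sigma/2\rfloor\\
\text{e}&\lceil(\sigma+1)/2\rceil\\
\text{f}&-1+\lceil(\sigma+1)/2\rceil=\lfloor\sigma/2\rfloor
\end{array}
$$
All are at least $\lfloor\sigma/2\rfloor$.

**Step 6. Move in a unit that cools a hot vertex.** Suppose $y=y(b)$ is blue, was hot, and is no longer hot. By the last remark of Step 1 this is the only other possibility with $y(b)$ blue. The danger is that Dominator has removed a hot vertex and changed a unit in the same move, so Staller must still use $y$ immediately.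

The number of white private hubs of $y$ fell from at least $2$ to at most $1$, and $v$ affects only one private hub of $y$, namely $b$. So $b$ is private and just turned blue, and exactly one white private hub of $y$ remains. Staller selects $y$, which is legal because of that hub. After both moves $\eta$ has dropped by $1$, the type change is that of $v$, $\lambda$ is unchanged, and the position is admissible. By (4) the total is at least
$$2+\mathcal B+\Delta\mathcal B+\lambda+\lfloor(\sigma-1+\Delta\beta)/2\rfloor ,$$
and we need $2+\Delta\mathcal B+\lfloor(\sigma-1+\Delta\beta)/2\rfloor\ge\lfloor\sigma/2\rfloor$. The left sides are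
$$
\begin{array}{c|l}
\text{row}&2+\Delta\mathcal B+\lfloor(\sigma-1+\Delta\beta)/2\rfloor\\ \hline
\text{a}&2+\lfloor(\sigma-1)/2\rfloor=\lfloor(\sigma+3)/2\rfloor\\
\text{b}&1+\lfloor(\sigma-1)/2\rfloor=\lfloor(\sigma+1)/2\rfloor\\
\text{c}&2+\lfloor(\sigma-2)/2\rfloor=1+\lfloor\sigma/2\rfloor\\
\text{d}&1+\lfloor(\sigma-2)/2\rfloor=\lfloor\sigma/2\rfloor\\
\text{e}&1+\lfloor\sigma/2\rfloor\\
\text{f}&\lfloor\sigma/2\rfloor
\end{array}
$$
All suffice.

**Step 7. Move in a unit next to a white $y$.** Suppose $y=y(b)$ is white. This is where the plan of Section 5 broke down. By admissibility $b$ is unselected with type $F$ or $\{c_b\}$, and $y$ has at least three private hubs, all white. We treat the six vertices of the unit.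

*$v=b$.* The type changes $F\to Q$ or $\{c_b\}\to\varnothing$, so $\Delta\mathcal B=-1$ and $\Delta\beta=0$. Now $y$ is blue. At most one of its private hubs, $b$ itself, has turned blue, so at least two are white and $y$ is hot. Thus $\lambda$ drops by $1$ and $\eta$ rises by $1$. The condition at $y$ is void now that $y$ is blue, so the position is admissible. By (5) and (3) the total is at least
$$1+(\mathcal B-1)+(\lambda-1)+\lceil(\sigma+1)/2\rceil=\mathcal B+\lambda-1+\lfloor\sigma/2\rfloor+1=\tau .$$

*$v\in\{q_b,r_b\}$.* This is legal only for type $F$: in type $\{c_b\}$ the closed neighborhoods of $q_b$ and $r_b$ are blue. It leaves $\{c,s\}$ if $v=q_b$ and $\{c,p\}$ if $v=r_b$. Staller answers $r_b$, respectively $q_b$, which dominates $s$, respectively $p$, and leaves type $\{c_b\}$. Neither move touches $b$ or $y$, so $b$ keeps its color and stays unselected, and the position is admissible. In total $\mathcal B$ fell from $3$ to $1$ in this unit, and $\beta$ is back to its old value. By (4) the total is at least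
$$2+(\mathcal B-2)+\lambda+\lfloor\sigma/2\rfloor=\tau .$$

*$v\in\{c_b,p_b,s_b\}$.* In both types $c_b$ becomes dominated: $F\to R_2$ or $\{c_b\}\to\varnothing$. Staller answers $b$, which is legal since $y$ is white. This does not change the type, as $c_b$ is already dominated. Now $y$ is blue, and all its private hubs except possibly $b$ are still white, so at least two are white and $y$ is hot. The position is admissible, $\lambda$ dropped by $1$ and $\eta$ rose by $1$. From $F$ we have $\Delta\mathcal B=-2$ and $\Delta\beta=+1$, so by (4) the total is at least
$$2+(\mathcal B-2)+(\lambda-1)+\lfloor(\sigma+2)/2\rfloor=\tau .$$
From $\{c_b\}$ we have $\Delta\mathcal B=-1$ and $\Delta\beta=0$, and the total is at least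
$$2+(\mathcal B-1)+(\lambda-1)+\lfloor(\sigma+1)/2\rfloor=\mathcal B+\lambda+\lfloor(\sigma+1)/2\rfloor\ge\tau .$$

All moves of Dominator are covered, so Proposition 3 and Theorem 1 are proved. $\blacksquare$

Three private hubs were used in Step 7: one may turn blue at once, and two must remain so that $y$ is hot. Two white hubs were used in Step 6: Dominator dominates one, and the other keeps $y$ legal for Staller.

## 7. Dominator's strategy on disjoint unions of the graphs $T_k$

We now prove Theorem 2. Let $G$ be a disjoint union of $T_{k_1},\dots,T_{k_t}$ with all $k_i\ge1$, so each hub $b$ has only the neighbors $y(b)$ and $c_b$. Section 4 applies to every unit.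

**Definition (opened, finished, $\theta$).** A unit is *opened* if one of its cycle vertices was selected at a time when its type was $F$. A vertex $y$ is *finished* if $N[y]$ has no white vertex. Put $\theta_y=0$ if $y$ is finished; otherwise $\theta_y=2$ if some unit at $y$ is opened, and $\theta_y=1$ if none is. Let $\theta=\sum_y\theta_y$.

*Example.* In $T_3$ initially $\theta=1$. After $c_{b_1}$ the first unit is opened and $\theta=2$. If $b_1$ and then $p_{b_1}$ are selected instead, that unit went $F\to Q\to R_2$ and is not opened, so $\theta=1$. Selecting $y$ finishes $y$ and gives $\theta=0$.

Finished vertices stay finished and opened units stay opened. So $\theta_y$ can increase only from $1$ to $2$, and only when a move $F\to R_2$ is made in a unit at $y$.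

**Proposition 4.** In every reachable position,
$$\mu_D\le\mathcal B+\theta+\lfloor\beta/2\rfloor,\tag{6}$$
$$\mu_S\le\mathcal B+\theta+\lceil\beta/2\rceil.\tag{7}$$

Initially $\mathcal B=3\sum_ik_i$, $\theta=t$, $\beta=0$, so (6) yields Theorem 2. We again use induction on the number of white vertices. The claim is trivial if there are none.

**Step 1. Dominator to move: proof of (6).** We exhibit one good move.

*If $\beta\ge1$,* he selects a vertex of an $R_2$ pair, dominating both. This is row d, and $\theta$ does not increase. By (7) and (3) the number of moves is at most
$$1+(\mathcal B-1)+\theta+\lceil(\beta-1)/2\rceil=\mathcal B+\theta+\lfloor\beta/2\rfloor .$$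

*If $\beta=0$ and some $y$ is unfinished,* he selects $y$, which is legal since $N[y]$ has a white vertex. Then $y$ is finished, $\theta$ drops by at least $1$, and the types do not change. The number of moves is at most $1+\mathcal B+(\theta-1)$.

*If $\beta=0$ and all $y$ are finished,* then $\theta=0$, and every white vertex lies in a five-cycle, because every hub lies in some $N[y]$. So some unit has type $R_1$, $Q$ or $F$. He plays $R_1\to\varnothing$ (the white vertex), or $Q\to R_1$ (vertex $q$), or $F\to Q$ (vertex $b$, legal since $c_b$ is white). Then $\mathcal B$ drops by $1$ and $\beta,\theta$ stay $0$, so the number of moves is at most $1+(\mathcal B-1)+\theta$.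

**Step 2. Staller selects some $y\in Y$.** From here on we must handle every move $v$ of Staller to get (7). If $v=y\in Y$, the move was legal, so $y$ was unfinished, and it becomes finished. By (6) the number of moves is at most $1+\mathcal B+(\theta-1)+\lfloor\beta/2\rfloor\le\mathcal B+\theta+\lceil\beta/2\rceil$.

**Step 3. Staller changes the type of a unit.** This step checks the five type-changing rows. We have $\Delta\theta\le0$, except that $\Delta\theta\le1$ for $F\to R_2$. By (6) it suffices that
$$1+\Delta\mathcal B+\Delta\theta+\lfloor(\beta+\Delta\beta)/2\rfloor\le\lceil\beta/2\rceil .$$
The left side is at most
$$
\begin{array}{c|l}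
\text{row}&\text{upper bound for the left side}\\ \hline
\text{b}&\lfloor\beta/2\rfloor\\
\text{c}&1+\lfloor(\beta-1)/2\rfloor=\lceil\beta/2\rceil\\
\text{d}&\lfloor(\beta-1)/2\rfloor\\
\text{e}&\lfloor(\beta+1)/2\rfloor=\lceil\beta/2\rceil\\
\text{f}&1-2+1+\lfloor(\beta+1)/2\rfloor=\lceil\beta/2\rceil
\end{array}
$$
so the inequality holds in each row.

**Step 4. Staller moves in a unit without changing its type.** These are her wasteful moves, and $\theta_y=2$ is there to pay for them. Let $v$ lie in the unit of $b$, and let $y=y(b)$. Since the type is unchanged, $v$ newly dominates no cycle vertex, so it newly dominates only vertices among $b$ and $y$, both in $N[y]$. Hence $y$ was unfinished. A vertex of the unit with $b$ or $y$ in its closed neighborhood is $b$ or $c_b$, so $v\in\{b,c_b\}$. Either of these dominates $c_b$. As the type did not change, $c_b$ was already dominated.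

We claim the unit is opened. The hub $b$ was not selected earlier: otherwise $v=c_b$, whose only neighbor outside the cycle is $b$, and $b$ would already be dominated, so $v$ would dominate nothing new. Hence $c_b$ was dominated by a selected cycle vertex. Consider the first cycle vertex selected in this unit. As $b$ had not been selected, the type at that moment was $F$. So the unit is opened, and $\theta_y=2$ before the move $v$.

If $y$ is finished after $v$, then $\theta$ dropped by $2$, and by (6) the number of moves is at most $1+\mathcal B+(\theta-2)+\lfloor\beta/2\rfloor$. Otherwise Dominator answers $y$, which is legal because $y$ is unfinished and which finishes it. By (7) the number of moves is at most $2+\mathcal B+(\theta-2)+\lceil\beta/2\rceil$. Both are at most $\mathcal B+\theta+\lceil\beta/2\rceil$.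

All moves of Staller are covered, so Proposition 4 and Theorem 2 are proved. $\blacksquare$

## 8. Counterexamples on 38 vertices, with linear excess, connected, and of every large order

**Corollary 1.** $\gamma_g(2T_3)=20>19=\lceil38/2\rceil$ and $\delta(2T_3)=2$, so the conjecture is false.

*Proof.* Here $m=6$ and $|Y|=2$. Theorem 1 gives $\gamma_g\ge18+2=20$, and Theorem 2 gives $\gamma_g\le 10+10$.

**Corollary 2.** $\gamma_g(tT_3)=10t=\frac{10}{19}n$ for all $t\ge1$. So any bound $\gamma_g\le\alpha n+O(1)$ valid for all graphs with $\delta\ge2$ needs $\alpha\ge10/19$.

*Proof.* The value is Theorem 2 with all $k_i=3$, and $n=19t$. If $10t\le 19\alpha t+C$ for all $t$ with a constant $C$, divide by $19t$ and let $t\to\infty$.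

The excess over $n/2$ is thus linear in $n$. The optimal constant for $\delta\ge2$ is not determined here; it lies between $10/19$ and the known $3/5$.

**Corollary 3.** For $t\ge2$ the connected graph of Section 3 with $n=25t$ has $\gamma_g\ge13t>\lceil25t/2\rceil$. For $t=2$: $n=50$ and $\gamma_g\ge26>25$.

*Proof.* The hubs $b_1,\dots,b_t$ are pairwise adjacent and each $y_i$ is joined to $b_i$ and to its private hubs, so the graph is connected. It satisfies the construction with $m=4t$ and $|Y|=t$. Theorem 1 gives $\gamma_g\ge12t+t=13t$. Moreover $\lceil25t/2\rceil\le(25t+1)/2<13t$, because $t>1$.

For the last corollary we need a standard tool. *Pre-dominating* a set $A$ of vertices means that the game starts with the vertices of $A$ already blue. For instance, $C_5$ with three consecutive vertices pre-dominated lasts one move when Dominator starts, instead of three.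

**Continuation Principle** (Kinnersley–West–Zamani, SIAM J. Discrete Math. 27 (2013) 2090–2107). Pre-dominating additional vertices does not increase the number of moves.

*Proof.* Let the real game have the additional vertices pre-dominated. Dominator also imagines the game without them and plays optimally there. He keeps the invariant that every vertex blue in the imagined game is blue in the real one. A legal real move of Staller newly dominates a vertex that is white in the real game, hence white in the imagined one, so it is legal there too; he copies it, and the invariant persists. On his turn he takes an optimal move $d$ in the imagined game. If $d$ is legal in the real game he plays it. If not, all of $N[d]$ is already blue in the real game, so he plays $d$ in the imagined game and any legal move in the real one, and the invariant persists. The two games advance together, and when the imagined game ends, all vertices are blue in the real one. So the real game is no longer than the imagined game, whose length is at most its optimal value. $\blacksquare$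

**Corollary 4.** For every $n\ge477$ there is a counterexample on $n$ vertices.

*Proof.* Write $n=19t+r$ with $r\in\{0,3,4,\dots,18,20,21\}$. These values cover all residues modulo $19$, since $20\equiv1$ and $21\equiv2$. Then $t\ge(477-21)/19=24\ge r+3$. Let $G=tT_3\cup C_r$, with no cycle if $r=0$. As $r$ is $0$ or at least $3$, this is a graph with $\delta(G)=2$. Pre-dominate all of $C_r$. Then no vertex of $C_r$ is ever legal, so the game is the one on $tT_3$ and lasts $10t$ moves by Corollary 2. By the Continuation Principle $\gamma_g(G)\ge10t$. Since $t\ge r+3$,
$$10t\ge\frac{19t+r+3}2=\frac{n+1}{2}+1\ge\lceil n/2\rceil+1 .\qquad\blacksquare$$
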